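# Polytope boundaries inside the neighborhood complexes of stable Kneser graphs

## 1. Nine pairs in a hexagon

Put the numbers $1,\dots,6$ around a circle and look at the two-element subsets with no two cyclically adjacent elements. Write $ij$ for $\{i,j\}$. There are nine of them: the even pairs $24,26,46$, the odd pairs $13,15,35$, and the three diameters $14,25,36$. Make a graph by joining two pairs when they are disjoint. The neighbors of each pair are

$$
\begin{array}{lll}
13:\ 24,25,26,46 & \quad 15:\ 24,26,36,46 & \quad 35:\ 14,24,26,46\\
24:\ 13,15,35,36 & \quad 26:\ 13,14,15,35 & \quad 46:\ 13,15,25,35\\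
14:\ 25,26,35,36 & \quad 25:\ 13,14,36,46 & \quad 36:\ 14,15,24,25
\end{array}
$$

Now build a simplicial complex $\mathcal N$ on the nine pairs: a nonempty set of pairs is a simplex when its members have a common neighbor. The maximal simplices are the nine lists above, so $\mathcal N$ is a union of nine tetrahedra. It is three-dimensional and not very transparent. Three tetrahedra contain the triangle $\{24,26,46\}$, three contain $\{13,15,35\}$, and three contain two diameters each.

We can shrink it. Suppose $\sigma$ is a proper face of a maximal simplex $\tau$, and $\tau$ is the only maximal simplex that contains $\sigma$. Then all simplices containing $\sigma$ may be deleted, and what remains is a strong deformation retract. Indeed, if $x$ is a point of $|\tau|$ with barycentric coordinates $x_v$ and $m=\min_{v\in\sigma}x_v$, then at time $t$ subtract $tm$ from each $x_v$ with $v\in\sigma$, and distribute the total $tm|\sigma|$ equally over the vertices of $\tau\setminus\sigma$. Points of faces not containing $\sigma$ have $m=0$ and do not move.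

Take $\sigma=\{36,24\}$. Only one list contains both $36$ and $24$, namely the list of $15$. So we may delete the edge $\{36,24\}$, the triangles $\{36,24,26\}$ and $\{36,24,46\}$, and the tetrahedron $\{24,26,36,46\}$. The triangles $\{24,26,46\}$ and $\{36,26,46\}$ remain. The same works for each edge consisting of a diameter and the even or odd pair of neighbors-at-distance-two that, up to rotation, sits like $24$ does with respect to $36$: these are the six edges
$$\{36,24\},\ \{36,15\},\ \{14,26\},\ \{14,35\},\ \{25,46\},\ \{25,13\},$$
one in each of the first six tetrahedra. Finally, $\{25,36\}$ lies only in the list of $14$, $\{14,36\}$ only in the list of $25$, and $\{14,25\}$ only in the list of $36$; delete these three edges as well, together with everything containing them. The nine edges lie in nine different tetrahedra, each edge in just one, so the nine deletions do not disturb each other.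

Fourteen triangles remain: $\{24,26,46\}$ and $\{13,15,35\}$, and four triangles around each diameter, namely

* around $36$: $\{36,26,46\},\{36,46,13\},\{36,13,35\},\{36,35,26\}$;
* around $14$: $\{14,24,46\},\{14,46,13\},\{14,13,15\},\{14,15,24\}$;
* around $25$: $\{25,24,26\},\{25,26,35\},\{25,35,15\},\{25,15,24\}$.

This is the surface of a triangular prism with top $24,26,46$ and bottom $15,35,13$ (in this order, each below its partner), with a pyramid on each of its three rectangles. It is a convex surface if we place the vertices well. Let $p_j\in\mathbb R^2$ be the unit vector at angle $60^\circ\cdot j$, and write points of $\mathbb R^3$ as (height, plane part). Put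
$$24,26,46\mapsto(2,p_3),(2,p_1),(2,p_5),\qquad 15,35,13\mapsto(-2,p_3),(-2,p_1),(-2,p_5),$$
and $36,25,14\mapsto(0,p_0),(0,p_2),(0,p_4)$. Up to symmetry there are three kinds of triangles to check. The top lies in the plane of height $2$, and all other points are lower. The triangle $\{36,26,46\}$ lies in the plane $x+h/4=1$, where $h$ is the height and $x$ the first plane coordinate; at the other six points $x+h/4$ is at most $0$. The triangle $\{36,35,26\}$ lies in the vertical plane over the side $p_0p_1$ of the regular hexagon, and the other points lie over the other hexagon vertices, strictly on one side. So all fourteen triangles are facets of the convex hull. They form a closed surface, and the boundary of the hull is a connected surface, so there are no further facets.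

So in this case the three-dimensional complex $\mathcal N$ deformation retracts onto a subcomplex that is the boundary of a convex polytope with triangular faces. Was that luck?

## 2. Stable sets, neighborhood complexes, and the statements

Let $n\ge1$ and $k\ge0$ be integers and put $N=2n+k$. The elements of $[N]=\{1,\dots,N\}$ are called sites, and we read them modulo $N$, that is, in $\mathbb Z_N$.

**Definition (stable sets and the graph).** An $n$-subset $S\subseteq\mathbb Z_N$ is *stable* if it contains no two cyclically consecutive elements. Let $\mathcal V$ be the set of stable $n$-subsets. The *stable Kneser graph* (Schrijver graph) $SG_{n,k}$ has vertex set $\mathcal V$, and $S,T\in\mathcal V$ are adjacent if and only if $S\cap T=\emptyset$.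

**Definition (neighborhood complex).** For a graph $G$, the complex $\mathcal N(G)$ has as simplices the nonempty sets of vertices of $G$ that have a common neighbor in $G$. We write $\mathcal N=\mathcal N(SG_{n,k})$, and $|\mathcal N|$ for its geometric realization. A "neighbor of $T$" always means an element of $\mathcal V$ disjoint from $T$.

Three families can be done by hand. If $n=1$, the stable sets are the $k+2$ singletons, the graph is complete, and a set of vertices has a common neighbor exactly when it is not everything; so $\mathcal N$ is the boundary of a $(k+1)$-simplex. If $k=0$, the only stable sets are the evens and the odds, which are adjacent, and $\mathcal N$ consists of two points: the boundary of a segment. If $k=1$, a stable $n$-set leaves exactly one pair $j,j+1$ of consecutive sites both empty, and it is $S_j=\{j+2,j+4,\dots,j+2n\}$. A stable $n$-set in the complement $\{j,j+1,j+3,\dots,j+2n-1\}$ must omit exactly one element, and it cannot contain both $j$ and $j+1$; omitting $j+1$ gives $S_{j+1}$ and omitting $j$ gives $S_{j-1}$. So the graph is a cycle of length $2n+1$, and the edges of $\mathcal N$ are the pairs $\{S_{j-1},S_{j+1}\}$. As $2n+1$ is odd, $\mathcal N$ is again a cycle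 of length $2n+1$: the boundary of a polygon. In these families nothing needs to be shrunk. The hexagon, $n=k=2$, is the first case where $\mathcal N$ is too big.

A polytope is *simplicial* if all its proper faces are simplices; its boundary complex is then the simplicial complex of vertex sets of proper faces. "Proper face" will always mean a nonempty face different from the whole polytope. A subspace $A\subseteq X$ is a *strong deformation retract* if there is a homotopy $X\times[0,1]\to X$ from the identity to a map with image in $A$ that fixes every point of $A$ at all times.

Björner and De Longueville proved that $\mathcal N(SG_{n,k})$ is homotopy equivalent to the $k$-sphere, and that $\mathcal N(SG_{2,k})$ contains the boundary complex of a $(k+1)$-dimensional associahedron as a deformation retract. They asked whether for all $n$ and $k$ the complex $\mathcal N(SG_{n,k})$ contains as a deformation retract the boundary complex of a simplicial polytope. I take the question from Benjamin Braun, Matthew Zeckner, "Deformation Retracts of Neighborhood Complexes of Stable Kneser Graphs", arXiv:1102.1984 (2011). The answer is yes.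

**Theorem 1.** For all $n\ge1$, $k\ge0$ there is a subcomplex $K\subseteq\mathcal N$ that is isomorphic to the boundary complex of a simplicial $(k+1)$-polytope and is a strong deformation retract of $\mathcal N$. Moreover $K$ contains all vertices of $\mathcal N$.

**Theorem 2.** If $L\subseteq\mathcal N$ is a subcomplex such that $\tilde H_k(L;\mathbb Z)\to\tilde H_k(\mathcal N;\mathbb Z)$ is nonzero, then $L$ contains every vertex of $\mathcal N$. Hence every polytope as in the question has exactly $|\mathcal V|=\frac{2n+k}{n+k}\binom{n+k}{n}$ vertices.

**Theorem 3.** Let $D$ be the dihedral group of permutations of $\mathbb Z_N$ generated by $i\mapsto i+1$ and $i\mapsto-i$. There are a linear $D$-action on $\mathbb R^{k+1}$ and a $D$-invariant $(k+1)$-polytope $Q$ with vertices $u_S$ $(S\in\mathcal V)$, $gu_S=u_{gS}$, such that the vertex set of every proper face of $Q$ is a simplex of $\mathcal N$. The barycentric subdivision of $\partial Q$ is thereby a $D$-invariant subcomplex of the barycentric subdivision of $\mathcal N$, and it is a $D$-equivariant strong deformation retract of $|\mathcal N|$.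

We use three textbook facts about convex sets in a finite-dimensional real vector space $W$.

* **(P1)** If $Q$ is the convex hull of a finite set and $0\notin\operatorname{int}Q$, then some nonzero linear functional is $\le0$ on all of $Q$.
* **(P2)** If $Q=\operatorname{conv}X$ is full-dimensional with $X$ finite, every proper face of $Q$ is the set where some nonzero linear functional attains its maximum on $Q$; it is the convex hull of the points of $X$ at which the maximum is attained. A point of $X$ that is the only maximizer of some functional is a vertex.
* **(P3)** If $C$ is compact and convex with $0\in\operatorname{int}C$, every ray from $0$ meets $\partial C$ exactly once. Radial projection $W\setminus0\to\partial C$ is continuous, restricts to a homeomorphism on the boundary of any other such set, and is homotopic to the identity in $W\setminus0$ along rays; so $\partial C\subset W\setminus0$ is a homotopy equivalence.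

## 3. Convex hulls of site sums, and why unsigned sums fail

We want a polytope in $\mathbb R^{k+1}$ with one vertex $u_S$ for each stable set, such that the vertices of each proper face have a common neighbor. A natural attempt is to assign a vector to each site, put $u_S=\sum_{i\in S}(\text{vector of site }i)$, and take the convex hull. For $N=5$, $n=2$, $k=1$, the obvious choice for the vectors is $q_i$, the unit vector at angle $72^\circ\cdot i$.

Try it. For $S=\{i,i+2\}$ we get $q_i+q_{i+2}=2\cos72^\circ\,q_{i+1}$, so $13,24,35,14,25$ go to positive multiples, all of the same length, of $q_2,q_3,q_4,q_5,q_1$. The hull is a regular pentagon, and one of its edges joins $13$ and $24$. But $\{1,3\}\cup\{2,4\}$ leaves only site $5$ free, so $13$ and $24$ have no common neighbor. The edge is not a simplex of $\mathcal N$.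

Look at the exact place where this breaks. By (P2) the edge is cut out by a functional; here it is the inner product with the unit vector at angle $180^\circ$, and its values on the sites $1,\dots,5$ are
$$-0.309\ldots,\quad 0.809\ldots,\quad 0.809\ldots,\quad -0.309\ldots,\quad -1 .$$
The positive sites are $2$ and $3$. They are adjacent, so no stable $2$-set consists of positive sites, and the maximizers $13$ and $24$ are forced to use negative sites as well.

Suppose instead that for every nonzero functional both the set $P$ of positive sites and its complement contained a stable $n$-set, and that all maximizers lay inside $P$. Then a stable $n$-set $T$ in the complement of $P$ would be a common neighbor of all maximizers, and every proper face would be a simplex of $\mathcal N$. A stable $n$-set can be picked from $P$ if $P$ splits into at least $n$ separated blocks. So we want a $(k+1)$-dimensional space of sequences on $\mathbb Z_N$ in which every nonzero sequence has at least $2n$ sign changes around the cycle.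

Trigonometric polynomials of degree at most $k/2$ form a space of dimension $k+1$, and their sign changes are bounded the wrong way: at most $k$. Multiplying a sequence by $(-1)^i$ exchanges sign changes and non-changes, so "at most $k$" becomes "at least $N-k=2n$". That sign is the whole difference.

## 4. Alternating trigonometric polynomials have at least $2n$ sign changes

Let $V$ be the real vector space of real-valued functions
$$\varphi(\theta)=\sum_{j=0}^kc_je^{i(j-k/2)\theta},\qquad c_{k-j}=\overline{c_j};$$
here, in exponents, $i$ is the imaginary unit. Then $\dim V=k+1$ and $\varphi(\theta+2\pi)=(-1)^k\varphi(\theta)$. Put $\theta_i=2\pi i/N$ and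
$$a_i(\varphi)=(-1)^i\varphi(\theta_i)\qquad(i\in\mathbb Z).\tag{1}$$
Since $N\equiv k\pmod 2$, we get $a_{i+N}(\varphi)=(-1)^{i+N}(-1)^k\varphi(\theta_i)=a_i(\varphi)$. So $a_i$ is defined for $i\in\mathbb Z_N$, and it is a linear functional of $\varphi$. (This is why half-integer frequencies are used for odd $k$.)

**(F1)** A nonzero $\varphi\in V$ has at most $k$ zeros modulo $2\pi$, because $e^{ik\theta/2}\varphi(\theta)$ is a nonzero polynomial of degree at most $k$ in $e^{i\theta}$.

**(F2)** The values $a_i(\varphi)$ at any at most $k+1$ distinct sites can be prescribed. Indeed, there are $N\ge k+2$ sites, so we may enlarge the set to exactly $k+1$ sites; evaluation there is a linear map $V\to\mathbb R^{k+1}$, injective by (F1), hence bijective.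

For example, for $N=5$, $k=1$, $V$ is spanned by $\cos(\theta/2)$ and $\sin(\theta/2)$, and $a_i$ takes on them the values $(-1)^i\cos(\pi i/5)=\cos(6\pi i/5)$ and $\sin(6\pi i/5)$. So site $i$ now sits at angle $216^\circ\cdot i$: sites $1,2,3,4,5$ at $216^\circ,72^\circ,288^\circ,144^\circ,0^\circ$. The sums for $25,24,14,13,35$ point in the directions $36^\circ,108^\circ,180^\circ,252^\circ,324^\circ$, with equal lengths. The edges of their hull are $\{25,24\},\{24,14\},\{14,13\},\{13,35\},\{35,25\}$, and by the neighbor lists $13:24,25$; $24:13,35$; $35:14,24$; $14:25,35$; $25:13,14$, these are exactly the edges of $\mathcal N$. The alternating sign repairs the pentagon.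

Let $\operatorname{Pos}(\varphi)=\{i\in\mathbb Z_N:a_i(\varphi)>0\}$. A *run* of a subset of $\mathbb Z_N$ is a maximal set of cyclically consecutive elements of it. Elements of the same set in different runs are not cyclically adjacent.

**Lemma 4.** Let $0\ne\varphi\in V$. There is $r\ge n$ such that $P=\operatorname{Pos}(\varphi)$ and its complement $P^c$ each consist of exactly $r$ runs.

*Proof.* The first point is to get rid of zeros at sites without changing $P$. Let $Z=\{i\in\mathbb Z_N:a_i(\varphi)=0\}$; by (F1), $|Z|\le k$. By (F2) choose $q\in V$ with $a_i(q)=-1$ for $i\in Z$. For small $\eta>0$ the function $\varphi'=\varphi+\eta q$ has no zeros at sites: on $Z$ we have $a_i(\varphi')=-\eta<0$, and off $Z$ the sign of $a_i$ is unchanged. Hence $\operatorname{Pos}(\varphi')=P$.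

Now count. If $a_i(\varphi')$ and $a_{i+1}(\varphi')$ have the same sign, then by (1) $\varphi'(\theta_i)\varphi'(\theta_{i+1})<0$, so $\varphi'$ has a zero in the open interval $(\theta_i,\theta_{i+1})$. These intervals are disjoint modulo $2\pi$, so by (F1) this happens for at most $k$ indices $i\in\mathbb Z_N$. Therefore at least $N-k=2n\ge2$ indices $i$ have $a_i(\varphi'),a_{i+1}(\varphi')$ of opposite signs. The number of sign changes around a cycle is even, say $2r$. Then $r\ge n\ge1$, and positive and negative runs alternate, $r$ of each. The positive runs are the runs of $P$, the negative ones those of $P^c$. $\square$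

Choosing one element from each of $n$ different runs of $P$ gives a stable $n$-set inside $P$, and likewise for $P^c$. Put
$$\mathcal A(\varphi)=\{S\in\mathcal V:S\subseteq\operatorname{Pos}(\varphi)\}.$$
Then for every $\varphi\ne0$:
$$\mathcal A(\varphi)\ne\emptyset,\ \text{ and there is } T\in\mathcal V \text{ with } T\subseteq\operatorname{Pos}(\varphi)^c,\text{ a common neighbor of all elements of }\mathcal A(\varphi).\tag{2}$$
In particular, $\mathcal A(\varphi)$ is a simplex of $\mathcal N$.

## 5. Maximizers live on the positive sites: the polytope $Q$

Fix weights $w_i>0$ $(i\in\mathbb Z_N)$. For $S\in\mathcal V$ define $u_S\in V^*$ by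
$$u_S(\varphi)=\sum_{i\in S}w_ia_i(\varphi).$$
The weights cost nothing now and will be the trick in the proof of Theorem 2. Elements $\varphi\in V$ are the linear functionals on $V^*$.

**Lemma 5.** Let $0\ne\varphi\in V$. Every $S\in\mathcal V$ maximizing $u_S(\varphi)$ over $\mathcal V$ lies in $\mathcal A(\varphi)$, and the maximum is $>0$. In particular the set of maximizers is a simplex of $\mathcal N$.

*Proof.* The point is an exchange: a site outside $P=\operatorname{Pos}(\varphi)$ can be traded for a site in an unused run. By Lemma 4, $P$ has $r\ge n$ runs. Let $S\in\mathcal V$ with $m=|S\setminus P|\ge1$. The set $S\cap P$ has $n-m$ elements, so it meets at most $n-m$ runs, and at least $m$ runs of $P$ are not met by $S$. Form $S'$ from $S\cap P$ by adding one element from each of $m$ unmet runs. Then $|S'|=n$.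

The set $S'$ is stable: an added element is alone in its run, so two elements of $S'$ in the same run both belong to $S$ and are not adjacent; and elements of $P$ in different runs are not adjacent. The added sites have $a_i(\varphi)>0$, and the removed sites have $a_i(\varphi)\le0$, so
$$u_{S'}(\varphi)>\sum_{i\in S\cap P}w_ia_i(\varphi)\ge u_S(\varphi).$$
So $S$ is not a maximizer. Hence every maximizer is contained in $P$, and being nonempty it has positive value. Subsets of the simplex $\mathcal A(\varphi)$ that are nonempty are simplices. $\square$

Next we show that no $u_S$ gets lost in the interior of the hull. For this each stable set must itself be the positive set of some $\varphi$.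

**Lemma 6.** For every $S\in\mathcal V$ there is $\varphi_S\in V$ with $a_i(\varphi_S)>0$ for $i\in S$ and $a_i(\varphi_S)<0$ for $i\notin S$.

*Proof.* We construct a function with a zero exactly where the pattern fails to alternate. Let $J=\{i\in\mathbb Z_N:i,i+1\notin S\}$. An index is outside $J$ exactly when it is $s$ or $s-1$ for some $s\in S$. These $2n$ indices are distinct by stability, so $|J|=N-2n=k$. Choose an integer representative of each $j\in J$ and let
$$\varphi(\theta)=\prod_{j\in J}\sin\frac{\theta-\theta_j-\pi/N}{2}$$
(the constant $1$ if $k=0$). It is real, and expanding the product of $k$ factors, each a combination of $e^{\pm i\theta/2}$, shows $\varphi\in V$. Its zeros are simple and are, modulo $2\pi$, exactly the midpoints of the intervals $(\theta_j,\theta_{j+1})$, $j\in J$. So $\varphi(\theta_i)\varphi(\theta_{i+1})<0$ if and only if $i\in J$; equivalently, $a_i(\varphi)$ and $a_{i+1}(\varphi)$ have equal signs if and only if $i\in J$.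

The sign pattern that is $+$ on $S$ and $-$ off $S$ has equal signs at $i,i+1$ exactly when both are off $S$ (both in $S$ is impossible), that is, for $i\in J$. Two nowhere zero sign patterns on a cycle that change at the same places agree up to a global sign. So $\varphi$ or $-\varphi$ is as required. $\square$

From now on fix a choice of $\varphi_S$ for every $S\in\mathcal V$. If $S\cap T=\emptyset$, then all sites of $S$ lie off $T$, so for every choice of weights
$$u_S(-\varphi_T)=-\sum_{i\in S}w_ia_i(\varphi_T)>0\qquad(S,T\in\mathcal V,\ S\cap T=\emptyset).\tag{3}$$

**Corollary 7.** $Q=\operatorname{conv}\{u_S:S\in\mathcal V\}\subset V^*$ is a $(k+1)$-polytope with $0\in\operatorname{int}Q$. Its vertices are exactly the $u_S$, which are pairwise distinct, and the vertex set of each proper face is a simplex of $\mathcal N$.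

*Proof.* If $0\notin\operatorname{int}Q$, then by (P1) there is $\varphi\ne0$ with $u_S(\varphi)\le0$ for all $S$, contradicting Lemma 5. So $0\in\operatorname{int}Q$ and $\dim Q=k+1$. By Lemma 5 a maximizer for $\varphi_S$ is contained in $\operatorname{Pos}(\varphi_S)=S$, so, having $n$ elements, it equals $S$. Thus
$$u_S(\varphi_S)>u_{S'}(\varphi_S)\qquad(S'\ne S),\tag{4}$$
and $u_S$ is a vertex, different from all other $u_{S'}$. By (P2) the vertex set of a proper face is the set of maximizers of some $\varphi\ne0$; apply Lemma 5. $\square$

Let us see $Q$ for the hexagon, with all $w_i=1$. Here $V$ is spanned by $1,\cos\theta,\sin\theta$, and in the coordinates given by evaluation on these functions, site $i$ is $(-1)^i(1,p_i)$ with $p_i$ as in Section 1. Using $p_i+p_{i+2}=p_{i+1}$ and $p_{i+3}=-p_i$, we find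
$$u_{24},u_{26},u_{46}=(2,p_3),(2,p_1),(2,p_5),\qquad u_{15},u_{35},u_{13}=(-2,p_3),(-2,p_1),(-2,p_5),$$
$$u_{36},u_{25},u_{14}=(0,2p_0),(0,2p_2),(0,2p_4).$$
It is the prism of Section 1, but with the diameters twice as far out. Since $\tfrac12(2p_2+2p_4)=p_3$, the four points $u_{14},u_{24},u_{25},u_{15}$ lie in one plane, $x=-1$, and all others satisfy $x>-1$. So $Q$ has a quadrilateral face $\{14,15,24,25\}$. This face is, as Corollary 7 promises, a simplex of $\mathcal N$: it is the list of neighbors of $36$. But $Q$ is not simplicial, so its boundary is not yet a subcomplex of $\mathcal N$. We shall have to move the vertices a little.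

## 6. The complex $\mathcal N$ and the punctured space $V\setminus0$

We now compare $|\mathcal N|$ with $V\setminus0$, which is homotopy equivalent to $S^k$ by (P3). The next proposition reproves the theorem of Björner and De Longueville quoted in Section 2, with explicit maps that we need later. For $\varphi\in V\setminus 0$ put
$$\psi_S(\varphi)=\max\bigl(0,\min_{i\in S}a_i(\varphi)\bigr),\qquad \kappa(\varphi)=\frac{\sum_S\psi_S(\varphi)\,S}{\sum_S\psi_S(\varphi)}\in|\mathcal N|,$$
and let $\gamma:|\mathcal N|\to V\setminus0$ be the map that is affine on simplices with $\gamma(S)=\varphi_S$.

**Proposition 8.** The maps $\kappa:V\setminus0\to|\mathcal N|$ and $\gamma:|\mathcal N|\to V\setminus0$ are well-defined, continuous, mutually inverse homotopy equivalences. So $|\mathcal N|\simeq S^k$.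

*Proof.*

**Step 1: $\kappa$ is well-defined.** We have $\psi_S(\varphi)>0$ if and only if $S\in\mathcal A(\varphi)$. By (2) this set is nonempty, so the denominator is positive, and it is a simplex of $\mathcal N$, so $\kappa(\varphi)$ is a point of that simplex. Continuity is clear from the formula.

**Step 2: $\gamma$ avoids $0$.** If a simplex has common neighbor $T$, all its vertices $S$ satisfy $S\cap T=\emptyset$, so $a_i(\varphi_S)<0$ for $i\in T$. A convex combination of these $\varphi_S$ is again negative at the sites of $T$ (in the sense of $a_i<0$), hence nonzero.

**Step 3: $\gamma\kappa\simeq\mathrm{id}$, by a straight line that avoids $0$.** Given $\varphi\ne0$, take $T$ as in (2). Then $a_i(\varphi)\le0$ for $i\in T$. The point $\kappa(\varphi)$ lies in the simplex $\mathcal A(\varphi)$, all of whose vertices are disjoint from $T$; by Step 2, $a_i(\gamma\kappa(\varphi))<0$ for $i\in T$. So $(1-s)\varphi+s\,\gamma\kappa(\varphi)$ has $a_i<0$ on $T$ for $0<s\le1$, and equals $\varphi\ne0$ for $s=0$. It is never $0$.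

**Step 4: $\kappa\gamma\simeq\mathrm{id}$, by a straight line inside a simplex.** Let $x$ lie in a simplex with common neighbor $T$. By Step 2, $a_i(\gamma(x))<0$ on $T$. The point $\kappa\gamma(x)$ is supported on sets $S\subseteq\operatorname{Pos}(\gamma(x))$, which are disjoint from $T$. So $x$ and $\kappa\gamma(x)$ both lie in the closed simplex of $\mathcal N$ spanned by all neighbors of $T$, and the segment between them stays in $|\mathcal N|$. $\square$

The polytope sits in $V^*$, so we also need the map from $|\mathcal N|$ to $V^*$ given by the points $u_S$. Let $f_w$ be the map that is affine on the simplices of $\mathcal N$ with $f_w(S)=u_S$.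

**Proposition 9.** For every choice of weights $w$, $f_w$ is a homotopy equivalence $|\mathcal N|\to V^*\setminus0$. More generally, let $u'_S\in V^*$ $(S\in\mathcal V)$ satisfy $u'_S(-\varphi_T)>0$ whenever $S\cap T=\emptyset$. Then the map $f$ that is affine on simplices with $f(S)=u'_S$ is a homotopy equivalence $|\mathcal N|\to V^*\setminus0$.

*Proof.*

**Step 1: the maps avoid $0$ and are homotopic.** If a simplex has common neighbor $T$, then by (3) and by the hypothesis, $f_w$ and $f$ map it into the open half-space $\{\zeta:\zeta(-\varphi_T)>0\}$, which is convex and does not contain $0$. So both maps go to $V^*\setminus0$, and the straight-line homotopy between them stays there. It remains to treat $f_w$.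

**Step 2: $f_w\kappa$ is homotopic to a homeomorphism.** Fix an inner product on $V$ and let $\flat:V\setminus0\to V^*\setminus0$ be the homeomorphism $\varphi\mapsto\langle\varphi,\cdot\rangle$. For $\varphi\ne0$, the point $\kappa(\varphi)$ is a convex combination of sets $S\in\mathcal A(\varphi)$, and for these $u_S(\varphi)>0$. So the functional $f_w(\kappa(\varphi))$ is positive at $\varphi$, and so is $\flat(\varphi)$. Every functional on the segment between them is then positive at $\varphi$, hence nonzero. So $f_w\kappa\simeq\flat$.

**Step 3: conclusion.** By Proposition 8, $f_w\simeq f_w\kappa\gamma\simeq\flat\gamma$, a composite of homotopy equivalences. $\square$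

## 7. From a homotopy equivalence to a strong deformation retraction

We shall find a subcomplex whose inclusion is a homotopy equivalence, and then need a strong deformation retraction. This is Cor. 0.20 in Hatcher's *Algebraic Topology*; since Theorem 3 needs it with a group action (see also tom Dieck, *Transformation Groups*, Ch. II), we prove it with one.

Let $G$ be a finite group. A $G$-map is a continuous map commuting with the $G$-actions; a $G$-homotopy is a homotopy that is a $G$-map, where $G$ acts trivially on $I=[0,1]$; a $G$-homotopy equivalence is a $G$-map with an inverse up to $G$-homotopies. We write $\simeq_G$ for $G$-homotopic. A *$G$-equivariant strong deformation retract* is one whose homotopy is a $G$-homotopy. For instance, if $G$ has two elements and acts on $[-1,1]$ by $x\mapsto-x$, then $\{0\}$ is an equivariant strong deformation retract by $(x,t)\mapsto(1-t)x$, while no single other point is, as it is not invariant.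

**Lemma 10.** Let $X$ be the realization of a finite simplicial complex on which $G$ acts simplicially, so that an element of $G$ mapping a simplex to itself fixes it pointwise. Let $A\subseteq X$ be (the realization of) a $G$-invariant subcomplex, and suppose the inclusion $\iota:A\to X$ is a $G$-homotopy equivalence. Then $A$ is a $G$-equivariant strong deformation retract of $X$.

*Proof.*

**Step 1: an equivariant retraction $\rho:X\times I\to X\times0\,\cup\,A\times I$.** For a simplex $\sigma$, radial projection in $\sigma\times\mathbb R$ from the point (barycenter of $\sigma$, $2$) is a retraction $r_\sigma:\sigma\times I\to\sigma\times0\cup\partial\sigma\times I$. Choose one simplex $\sigma$ in each $G$-orbit of simplices not in $A$, and for $\tau=g\sigma$ put $r_\tau=g\,r_\sigma\,g^{-1}$. If also $\tau=g'\sigma$, then $g^{-1}g'$ fixes $\sigma$ pointwise, so $r_\tau$ is well-defined, and the family is equivariant. Let $X^d$ be the $d$-skeleton ($X^{-1}=\emptyset$). The $r_\tau$ with $\dim\tau=d$ fit together to a $G$-retraction of $X\times0\cup(A\cup X^d)\times I$ onto $X\times0\cup(A\cup X^{d-1})\times I$. Compose these for $d=\dim X,\dots,1,0$.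

**Step 2: homotopy extension.** Given a $G$-map $h:X\to Y$ and a $G$-homotopy $A\times I\to Y$ starting at $h|_A$, the two glue to a $G$-map on $X\times0\cup A\times I$ (both pieces are closed). Composing with $\rho$ extends it to a $G$-homotopy $X\times I\to Y$ starting at $h$.

**Step 3: homotopy extension for a second pair.** The same holds for $X\times I$ and its subspace $X\times\partial I\cup A\times I$. To see this, use coordinates $(x,t,s)\in X\times I\times I$, with $s$ the homotopy parameter. There is a homeomorphism of the square $I\times I$ onto itself carrying $I\times0\cup\partial I\times I$ onto $I\times0$. Its product with $\mathrm{id}_X$ carries $X\times(I\times0\cup\partial I\times I)\cup A\times I\times I$ onto $X\times I\times0\cup A\times I\times I$. Onto the latter, $X\times I\times I$ retracts equivariantly by $\rho$ in the coordinates $(x,s)$ and the identity in $t$. As in Step 2, a retraction gives extension.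

**Step 4: a retraction $r$ with $\iota r\simeq_G\mathrm{id}_X$.** Let $p:X\to A$ be a $G$-homotopy inverse of $\iota$. Extend a $G$-homotopy from $p\iota$ to $\mathrm{id}_A$ by Step 2 to a $G$-homotopy starting at $p$; its end is a $G$-map $r:X\to A$ with $r|_A=\mathrm{id}_A$ and $r\simeq_Gp$. Then $\iota r\simeq_G\iota p\simeq_G\mathrm{id}_X$. Let $H:X\times I\to X$ be a $G$-homotopy with $H(x,0)=x$, $H(x,1)=r(x)$.

**Step 5: making the homotopy stationary on $A$.** During $H$ a point $a\in A$ may run around a loop. We first make it run back. Put
$$F(x,t)=\begin{cases}H(x,2t)&0\le t\le\tfrac12,\\ H(r(x),2-2t)&\tfrac12\le t\le1.\end{cases}$$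
At $t=\frac12$ both lines give $r(x)$, since $r(r(x))=r(x)$. So $F$ is a $G$-homotopy from $\mathrm{id}_X$ to $r$, and for $a\in A$ we have $F(a,t)=H(a,\min(2t,2-2t))$. Now deform. Prescribe a map to $X$ as follows:
$$(x,t,0)\mapsto F(x,t),\quad(x,0,s)\mapsto x,\quad(x,1,s)\mapsto r(x),\quad (a,t,s)\mapsto H\bigl(a,(1-s)\min(2t,2-2t)\bigr)\ (a\in A).$$
These agree where they overlap: for $s=0$ they are values of $F$, and for $a\in A$ and $t\in\{0,1\}$ the last expression is $H(a,0)=a=r(a)$. By Step 3 they extend to a $G$-map $X\times I\times I\to X$. Its restriction to $s=1$ is a $G$-homotopy from $\mathrm{id}_X$ to $r$ with $(a,t)\mapsto H(a,0)=a$ for $a\in A$. $\square$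

For the trivial group the condition on the action is empty, and we get the plain statement.

## 8. A simplicial perturbation of $Q$: proof of Theorem 1

Fix any weights $w_i>0$ and a norm on $V^*$; measure $V$ by the dual norm, so that $|\zeta(\varphi)|\le\|\zeta\|\|\varphi\|$. The hexagon shows that $Q$ can fail to be simplicial. A generic perturbation makes it simplicial, but we must know that a small perturbation does not spoil what we have.

**Lemma 11.** There is $\delta>0$ such that for all choices of $u'_S\in V^*$ with $\|u'_S-u_S\|<\delta$ $(S\in\mathcal V)$:

1. for every $\varphi\ne0$ the set of maximizers $S$ of $u'_S(\varphi)$ is a simplex of $\mathcal N$;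
2. $0\in\operatorname{int}\operatorname{conv}\{u'_S\}$;
3. each $u'_S$ is a vertex of $\operatorname{conv}\{u'_S\}$, and they are distinct;
4. if $S\cap T=\emptyset$, then $u'_S(-\varphi_T)>0$.

*Proof.* It suffices to find a $\delta$ for each item and take the smallest.

For (1), note that the maximizers depend only on the direction of $\varphi$. If no $\delta$ works, there are perturbations tending to $0$ and unit vectors $\varphi_j$ whose sets of maximizers are not simplices. There are finitely many subsets of $\mathcal V$ and the unit sphere is compact, so after passing to a subsequence these sets are one fixed $F\ne\emptyset$, and $\varphi_j\to\varphi\ne0$. In the limit, every $S\in F$ maximizes $u_S(\varphi)$. By Lemma 5, $F$ is a nonempty subset of a simplex of $\mathcal N$, hence a simplex: a contradiction.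

For (2), the continuous function $\max_Su_S(\varphi)$ is positive on the unit sphere by Lemma 5, so it has a minimum $c>0$ there. If $\delta\le c$, then $\max_Su'_S(\varphi)>0$ for all unit vectors $\varphi$, and (P1) gives $0\in\operatorname{int}\operatorname{conv}\{u'_S\}$.

For (3), the finitely many strict inequalities (4) persist: $u'_S(\varphi_S)>u'_{S'}(\varphi_S)$ for $S'\ne S$. So $u'_S$ is the only maximizer for $\varphi_S$. For (4), the finitely many strict inequalities (3) of Section 5 persist. $\square$

*Proof of Theorem 1.*

**Step 1: general position.** Choose the $u'_S$ one after another, with $\|u'_S-u_S\|<\delta$, each avoiding the affine hulls of all sets of at most $k+1$ previously chosen points. There are finitely many such hulls, each of dimension at most $k<\dim V^*$, so this is possible. By induction, any at most $k+2$ of the points are affinely independent. By Lemma 11(2), $Q'=\operatorname{conv}\{u'_S\}$ is a $(k+1)$-polytope with $0\in\operatorname{int}Q'$, and by Lemma 11(3) its vertices are all the $u'_S$. A proper face lies in a hyperplane; since $k+2$ affinely independent points do not lie in a hyperplane, the face contains at most $k+1$ of the $u'_S$. Its vertices are thus affinely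 independent, and the face is a simplex. So $Q'$ is simplicial.

**Step 2: the subcomplex.** Let
$$K=\{F\subseteq\mathcal V:F\ne\emptyset,\ \operatorname{conv}\{u'_S:S\in F\}\text{ is a proper face of }Q'\}.$$
If $F\in K$, the points $u'_S$ $(S\in F)$ are vertices of $Q'$, so $F$ is exactly the vertex set of its face. Since faces of a face of $Q'$ are faces of $Q'$, $K$ is closed under nonempty subsets; it is isomorphic to the boundary complex of $Q'$, and it contains every vertex $S\in\mathcal V$. By (P2) each $F\in K$ is the set of maximizers of some $\varphi\ne0$, so Lemma 11(1) gives $K\subseteq\mathcal N$.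

**Step 3: the inclusion $\iota:|K|\to|\mathcal N|$ is a homotopy equivalence.** Let $f$ be affine on simplices with $f(S)=u'_S$. By Lemma 11(4) and Proposition 9, $f:|\mathcal N|\to V^*\setminus0$ is a homotopy equivalence. The composite $f\iota$ maps $|K|$ homeomorphically onto $\partial Q'$, and $\partial Q'\subset V^*\setminus0$ is a homotopy equivalence by (P3), since $0\in\operatorname{int}Q'$. So $f$ and $f\iota$ are homotopy equivalences. If $g$ is a homotopy inverse of $f$, then $\iota\simeq gf\iota$ is a homotopy equivalence as well.

**Step 4: the retraction.** By Lemma 10 with the trivial group, $|K|$ is a strong deformation retract of $|\mathcal N|$. $\blacksquare$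

With all $w_i=1$ the polytope is explicit up to the small perturbation: identify $V$ with the space $A\subset\mathbb R^N$ of sequences $(a_i(\varphi))_i$, project the vectors $1_S$ orthogonally to $A$ (Section 10 checks that these are the $u_S$), take the convex hull, and perturb the vertices generically. For the hexagon, the perturbation splits each of the three quadrilaterals of $Q$ by a diagonal; this gives $2+6+6=14$ triangles, as in Section 1.

## 9. No vertex can be dropped: proof of Theorem 2

We are free to choose weights, and $f_w$ is a homotopy equivalence for all of them. If a vertex $S$ is missing from $L$, we choose weights that make the image of $L$ visibly contractible in $V^*\setminus0$.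

*Proof of Theorem 2.* Let $S\in\mathcal V$ be a vertex not in $L$. We show that $\tilde H_k(L)\to\tilde H_k(\mathcal N)$ is zero. If $L=\emptyset$, then $\tilde H_k(L)=0$ because $k\ge0$; so let $L\ne\emptyset$.

**Step 1: weights that are small on $S$.** Take $w_i=\eta$ for $i\in S$ and $w_i=1$ for $i\notin S$, with $\eta>0$ so small that $\eta\sum_{i\in S}a_i(\varphi_S)<\min_{j\notin S}|a_j(\varphi_S)|$. For $S'\in\mathcal V$ with $S'\ne S$ we have $S'\setminus S\ne\emptyset$, as both sets have $n$ elements. Hence
$$u_{S'}(\varphi_S)=\eta\sum_{i\in S'\cap S}a_i(\varphi_S)-\sum_{j\in S'\setminus S}|a_j(\varphi_S)|<0.$$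

**Step 2: $L$ goes into a half-space.** All vertices of $L$ are different from $S$, so $f_w(|L|)\subseteq\{\zeta\in V^*:\zeta(\varphi_S)<0\}$. This is a convex subset of $V^*\setminus0$, so $f_w|_{|L|}$ is null-homotopic in $V^*\setminus0$ and induces zero on $\tilde H_k$. It is the composite of the inclusion $|L|\to|\mathcal N|$ and $f_w$, and $f_w$ induces an isomorphism on $\tilde H_k$ by Proposition 9. So $\tilde H_k(L)\to\tilde H_k(\mathcal N)$ is zero.

**Step 3: the count.** The inclusion of a deformation retract induces an isomorphism on $\tilde H_k$, and $\tilde H_k(\mathcal N)\cong\mathbb Z\ne0$ by Proposition 8. So a subcomplex as in the question contains all vertices of $\mathcal N$, and the polytope has exactly $|\mathcal V|$ vertices. To compute $|\mathcal V|$, count pairs $(S,s)$ with $s\in S\in\mathcal V$. There are $N$ choices of $s$. If $n\ge2$, the rest of $S$ is an $(n-1)$-subset without consecutive elements of the path of $N-3$ sites not equal or adjacent to $s$; there are $\binom{(N-3)-(n-1)+1}{n-1}=\binom{N-n-1}{n-1}$ of these. For $n=1$ the rest is empty, and the formula gives $1$ as well. So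
$$|\mathcal V|=\frac Nn\binom{N-n-1}{n-1}=\frac{N}{N-n}\binom{N-n}{n}=\frac{2n+k}{n+k}\binom{n+k}{n}.\qquad\blacksquare$$

For the hexagon this is $\frac64\binom42=9$.

## 10. Keeping the dihedral symmetry: proof of Theorem 3

The group $D$ preserves stability and disjointness, so it acts on $SG_{n,k}$ and on $\mathcal N$. The generic perturbation of Section 8 ignores this symmetry. To keep it, we do not perturb: we use $Q$ itself, with possibly non-simplicial faces, and pass to barycentric subdivisions. The price is that $\partial Q$ maps to $|\mathcal N|$ and not the other way, so the homotopy equivalence has to be found differently. Take all $w_i=1$.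

**Step 1: $D$ acts on $V$, and $Q$ is invariant.** By (F1) and $N>k$, the map $\varphi\mapsto(a_i(\varphi))_i$ embeds $V$ in $\mathbb R^N$. Its image is invariant under the permutations in $D$: the function $-\varphi(\theta-2\pi/N)$ has $i$-th value $-(-1)^i\varphi(\theta_{i-1})=a_{i-1}(\varphi)$, the function $\varphi(-\theta)$ has $i$-th value $(-1)^i\varphi(\theta_{-i})=a_{-i}(\varphi)$, and both functions lie in $V$. So $D$ acts linearly on $V\cong\mathbb R^{k+1}$ by
$$a_{g(i)}(g\varphi)=a_i(\varphi),\tag{5}$$
and it preserves the inner product $\langle\varphi,\chi\rangle=\sum_ia_i(\varphi)a_i(\chi)$. We identify $V^*$ with $V$ by this inner product. Then $\langle u_S,\varphi\rangle=\sum_{i\in S}a_i(\varphi)$; that is, $u_S$ is the orthogonal projection of $1_S$ to the image of $V$. Moreover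
$$\langle gu_S,\varphi\rangle=\langle u_S,g^{-1}\varphi\rangle=\sum_{i\in S}a_i(g^{-1}\varphi)=\sum_{i\in S}a_{g(i)}(\varphi)=\langle u_{gS},\varphi\rangle,$$
so $gu_S=u_{gS}$ and $Q$ is $D$-invariant. Corollary 7 gives the remaining assertions about $Q$: it is a $(k+1)$-polytope with vertices $u_S$, and the vertex set of every proper face is a simplex of $\mathcal N$.

**Step 2: $\kappa$ is a $D$-homotopy equivalence.** We make the choices in Proposition 8 equivariant. Let $C_S\subset V$ be the set of all $\varphi$ satisfying the conditions of Lemma 6 for $S$. It is convex and nonempty, and $gC_S=C_{gS}$ by (5). For one $S$ in each $D$-orbit, average an element of $C_S$ over the stabilizer of $S$; the result $\varphi_S$ lies in $C_S$ and is fixed by the stabilizer, so $\varphi_{gS}=g\varphi_S$ is well-defined along the orbit. Now $\gamma(gS)=g\gamma(S)$, so $\gamma$ is a $D$-map. By (5), $\psi_{gS}(g\varphi)=\psi_S(\varphi)$, so $\kappa(g\varphi)=g\kappa(\varphi)$. The homotopies in Proposition 8 are straight-line homotopies between $D$-maps, and $D$ acts linearly on $V$ and affinely on simplices; so they are $D$-homotopies.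

**Step 3: the embedding $j:\partial Q\to|\mathcal N|$.** Let $\mathcal F$ be the poset of proper faces of $Q$, and for $F\in\mathcal F$ let $\operatorname{vert}(F)=\{S:u_S\in F\}$. Then $F\subseteq F'$ if and only if $\operatorname{vert}(F)\subseteq\operatorname{vert}(F')$, so $F\mapsto\operatorname{vert}(F)$ is an order embedding of $\mathcal F$ into the poset of simplices of $\mathcal N$. The order complex $\Delta(\mathcal F)$, whose simplices are the chains in $\mathcal F$, thereby becomes a subcomplex of the barycentric subdivision $\operatorname{sd}\mathcal N$. It is $D$-invariant since $\operatorname{vert}(gF)=g\operatorname{vert}(F)$. In each $F\in\mathcal F$ let $b_F$ be the average of the vertices. The simplices $\operatorname{conv}\{b_{F_0},\dots,b_{F_m}\}$, $F_0\subsetneq\dots\subsetneq F_m$, form the barycentric subdivision of $\partial Q$, and those with $F_m\subseteq F$ subdivide $F$. Let $j$ be affine on these simplices and send $b_F$ to the barycenter of the simplex $\operatorname{vert}(F)$. Then $j$ is a $D$-equivariant homeomorphism onto $|\Delta(\mathcal F)|$, and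
$$y\in F\in\mathcal F\ \Longrightarrow\ j(y)\text{ lies in the closed simplex spanned by }\operatorname{vert}(F).\tag{6}$$
In the hexagon, $b_F$ for the quadrilateral $F=\{14,15,24,25\}$ is its center, and $j$ bends $F$ into the tetrahedron on these four vertices so that the center goes to the barycenter.

It remains to show that $j$ is a $D$-homotopy equivalence. We would like to compare a point $y\in\partial Q$ with a functional maximized at $y$, and apply $\kappa$ to the functional. But at a point of a lower-dimensional face there are many such functionals. The remedy is to replace $\partial Q$ by a space that records both the point and the direction.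

**Step 4: a parallel surface.** Let $B$ be the closed unit ball of $V$ and $M=\partial(Q+B)$. The set $Q+B$ consists of the points at distance at most $1$ from $Q$. Points at distance less than $1$ are interior, and from a point at distance exactly $1$ we can increase the distance by moving straight away from its nearest point; so $M$ is the set of points at distance exactly $1$ from $Q$. For $z\in M$ let $\beta(z)$ be the nearest point of $Q$ and $\nu(z)=z-\beta(z)$, a unit vector. The nearest-point map of a compact convex set is continuous, and $D$ acts by isometries preserving $Q$; so $\beta$ and $\nu$ are $D$-maps. Since $z\notin Q$, $\beta(z)\in\partial Q$. The nearest point satisfies $\langle z-\beta(z),q-\beta(z)\rangle\le0$ for all $q\in Q$. Together with $0\in\operatorname{int}Q$ this gives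
$$\langle\nu(z),\beta(z)\rangle=\max_{q\in Q}\langle\nu(z),q\rangle>0.\tag{7}$$

**Step 5: $j\beta\simeq_D\kappa\nu$.** By (7), $\beta(z)$ lies in the face $F$ of $Q$ on which $\nu(z)$ is maximal. It is a proper face, since $\nu(z)\ne0$ and $Q$ is full-dimensional. By Lemma 5 its vertices belong to $\mathcal A(\nu(z))$, so by (6) $j\beta(z)$ lies in the closed simplex $\mathcal A(\nu(z))$. So does $\kappa(\nu(z))$, by the definition of $\kappa$. The straight-line homotopy is a $D$-homotopy in $|\mathcal N|$.

**Step 6: $\nu:M\to V\setminus0$ is a $D$-homotopy equivalence.** We have $\langle\nu(z),\nu(z)\rangle=1$ and, by (7), $\langle\nu(z),z\rangle=\langle\nu(z),\beta(z)\rangle+1>0$. So $\langle\nu(z),\cdot\rangle$ is positive on the segment from $\nu(z)$ to $z$, the segment avoids $0$, and $\nu$ is $D$-homotopic to the inclusion $M\subset V\setminus0$. The inclusion is a $D$-homotopy equivalence by (P3) for $C=Q+B$: radial projection and the homotopy along rays are equivariant, since $D$ acts linearly and preserves $Q+B$.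

**Step 7: $\beta:M\to\partial Q$ is a $D$-homotopy equivalence.** By (7), $\langle\nu(z),\cdot\rangle$ is positive on the segment from $\beta(z)$ to $z$, so this segment avoids $0$. Compose the resulting $D$-homotopy in $V\setminus0$ with the radial retraction $R:V\setminus0\to\partial Q$, which is a $D$-map. This gives $\beta=R\beta\simeq_DR|_M$, and $R|_M:M\to\partial Q$ is a $D$-homeomorphism by (P3).

**Step 8: conclusion.** By Steps 2, 5 and 6, $j\beta\simeq_D\kappa\nu$ is a $D$-homotopy equivalence. Let $\beta'$ be a $D$-homotopy inverse of $\beta$, which exists by Step 7. Then $j\simeq_D(j\beta)\beta'$ is a $D$-homotopy equivalence. Since $j$ is a $D$-homeomorphism onto $|\Delta(\mathcal F)|$ followed by the inclusion, the inclusion $|\Delta(\mathcal F)|\subseteq|\operatorname{sd}\mathcal N|=|\mathcal N|$ is a $D$-homotopy equivalence.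

Finally we check the condition of Lemma 10 for $\operatorname{sd}\mathcal N$. A simplex of $\operatorname{sd}\mathcal N$ is a chain of simplices of $\mathcal N$ of different dimensions. An element of $D$ mapping the chain to itself preserves dimensions, so it fixes every member of the chain, that is, every vertex of the simplex of $\operatorname{sd}\mathcal N$, and hence the simplex pointwise. Lemma 10, with $G=D$, $X=|\operatorname{sd}\mathcal N|$ and $A=|\Delta(\mathcal F)|$, shows that the barycentric subdivision of $\partial Q$ is a $D$-equivariant strong deformation retract of $|\mathcal N|$. $\blacksquare$
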